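
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Minimal interpolating slopes of plane schemes\\ are rational and attained}


\begin{abstract}
Let $Z\subset\mathbb P^2$ be a nonempty zero-dimensional scheme over $\mathbb C$. A vector bundle $E$ has interpolation for $Z$ if $E\otimes\mathcal I_Z$ has no cohomology. We prove that the slopes of such bundles are exactly the rational points of a closed half-line $[\mu_0,\infty)$ with $\mu_0$ rational; in particular the minimal interpolating slope is rational and is the slope of an interpolating bundle. The proof turns interpolation into King semistability of finitely many representations of a three-vertex quiver, so that $\mu_0$ is computed by finitely many affine inequalities with rational coefficients. We also describe an extremal bundle by a resolution, and we show that $\mu_0$ is upper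 semicontinuous with finitely many values on the Hilbert scheme and satisfies sharp bounds.
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. Let $Z\subset\mathbb P^2$ be a nonempty zero-dimensional subscheme of length $n\ge1$, with ideal sheaf $\mathcal I_Z$; it is a point of the Hilbert scheme $\mathbb P^{2[n]}$. Let $E$ be a vector bundle on $\mathbb P^2$ of rank $r\ge1$ and slope $\mu(E)=c_1(E)/r\in\mathbb Q$. We say that $E$ \emph{has interpolation for $Z$} if
\[
H^i(E\otimes\mathcal I_Z)=0\qquad\text{for all } i .
\]
The sequence $0\to E\otimes\mathcal I_Z\to E\to E|_Z\to0$ shows what this means: $H^1(E)=H^2(E)=0$, and the restriction $H^0(E)\to H^0(E|_Z)$ is an isomorphism. A section of $E$ is determined by its values on $Z$, and these values can be prescribed arbitrarily.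

For a line bundle $\mathcal O(k)$ with $k\ge0$ this is Lagrange interpolation by polynomials of degree $k$. It requires $n=\binom{k+2}2$, and that no curve of degree $k$ contains $Z$. If there is no such $k$, no line bundle will do, but bundles of higher rank may. Four points with no three on a line are an example: $\mathcal O(1)$ has three sections, $\mathcal O(2)$ has six, and the tangent bundle, of rank $2$ and slope $\frac32$, has $8=2\cdot4$. A vector field on $\mathbb P^2$ vanishing at four such points is zero, so the tangent bundle has interpolation for them (Section~\ref{sec:four}).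

Write
\[
S(Z)=\{\mu(E): E \text{ a bundle with interpolation for } Z\}\subset\mathbb Q ,\qquad \mu_{\min}^\perp(\mathcal I_Z)=\inf S(Z).
\]
The number $\mu_{\min}^\perp(\mathcal I_Z)$ is the \emph{minimal interpolating slope} of $Z$. It is known that $S(Z)$ is either a closed interval $[\mu,\infty)\cap\mathbb Q$ with $\mu$ rational or an open interval $(\mu,\infty)\cap\mathbb Q$, where $\mu$ may be irrational. Whether the second possibility occurs is a question of Coskun and Huizenga \cite{CH}. It is not obvious that it does not: the infimum runs over bundles of unbounded rank, and the natural lower bound for it, $\frac{\sqrt{8n+1}-3}2$, is irrational for most $n$. We prove that the infimum is nevertheless always a rational minimum.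

\begin{theorem}\label{thm:main}
For every nonempty zero-dimensional scheme $Z\subset\mathbb P^2$ there is $\mu_0\in\mathbb Q$ with $S(Z)=[\mu_0,\infty)\cap\mathbb Q$. In particular $\mu_{\min}^\perp(\mathcal I_Z)=\mu_0$ is rational and is the slope of a bundle with interpolation for $Z$.
\end{theorem}

The proof also shows that $S(Z)$ is nonempty and upward closed, so the dichotomy quoted above is not used. The hypothesis that $Z$ is nonempty cannot be dropped. For $Z=\emptyset$ the set of slopes contains $\mu(\mathcal O(-1))=-1$, and by Serre duality $E\mapsto E^*(-3)$ it is symmetric about $-\frac32$, so it is not of the form $[\mu_0,\infty)\cap\mathbb Q$.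

The method gives more. In the next statement $T_m$ is the set of rational points of a closed interval cut out by finitely many affine inequalities with rational coefficients (Definition~\ref{def:T}).

\begin{theorem}\label{thm:more}
Let $\mu_0(Z)=\mu^\perp_{\min}(\mathcal I_Z)$.
\begin{enumerate}
\item[\textup{(1)}] \textup{(Finite formula.)} $\mu_0(Z)=\min_m\min T_m$, where $m$ runs over the finitely many $m\ge0$ with $H^0(\mathcal I_Z(m))=0$ and $T_m\ne\emptyset$.
\item[\textup{(2)}] \textup{(Extremal bundle.)} For some such $m$ there is a bundle $E$ of slope $\mu_0(Z)$ with interpolation for $Z$ that is either $\mathcal O(m)$ or the cokernel in an exact sequence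
\[
0\to\mathcal O(m-1)^{c}\to\Omega^1(m+1)^{b}\oplus\mathcal O(m)^{a}\to E\to0 .
\]
There is also a $\mu$-semistable torsion-free sheaf $V$ of slope $\mu_0(Z)$, locally free along $Z$, with $H^i(V\otimes\mathcal I_Z)=0$ for all $i$.
\item[\textup{(3)}] \textup{(Stratification.)} For fixed $n$ the function $\mu_0$ takes finitely many values on $\mathbb P^{2[n]}$ and is upper semicontinuous.
\item[\textup{(4)}] \textup{(Sharp bounds.)} We have
\[
\frac{\sqrt{8n+1}-3}2\ \le\ \mu_0(Z)\ \le\ n-1 .
\]
The upper bound is an equality if and only if $Z$ is contained in a line. The lower bound is an equality if and only if $n=\binom{k+2}2$ for some $k\ge0$ and $H^0(\mathcal I_Z(k))=0$; then $\mu_0=k$ and $\mathcal O(k)$ has interpolation for $Z$.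
\end{enumerate}
\end{theorem}

\paragraph{The idea.}
If no curve of degree $m$ contains $Z$, Beilinson's theorem writes $\mathcal I_Z(m)$ as a three-term complex
\[
M_1\otimes\mathcal O(-2)\to M_2\otimes\mathcal O(-1)\to M_3\otimes\mathcal O ,
\]
that is, as a representation $M$ of a quiver with three vertices. This is finite-dimensional linear algebra, independent of the unknown bundle $E$. Suppose $E$ has slope $\nu$ and interpolation for $Z$, and $E$ is sufficiently general. For a suitable $m$, tensoring the complex with $E(-m)$ and computing Euler characteristics of subcomplexes forces $\theta_\nu\cdot\dim M'\ge0$ for every subrepresentation $M'\subset M$, where the weight $\theta_\nu$ is affine in $\nu$. This is a finite list of closed rational conditions on $\nu$. Conversely, if these conditions hold, then by theorems of King and of Derksen--Weyman and Schofield--Van den Bergh some determinantal semi-invariant does not vanish at $M$. The matrix that defines it is a map of bundles, and the cokernel of a general such map is an interpolating bundle of slope $\nu$. Thus the slopes satisfying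 the finite list are interpolating, and every interpolating slope is at least one of them; this yields a rational minimum.

Section~\ref{sec:four} illustrates this by hand for four points. Section~\ref{sec:tools} collects tools and Section~\ref{sec:monad} constructs the representations. Sections~\ref{sec:A} and~\ref{sec:B} contain the two directions, and Sections~\ref{sec:proof} and~\ref{sec:more} prove the two theorems.

\section{First constraints, and the case of four points}\label{sec:four}

Let $\mathbb P^2$ be the space of lines in a three-dimensional vector space $U$, so $H^0(\mathcal O(1))=U^*$. We use Serre duality in the form $H^2(E)\cong\mathrm{Hom}(E,\mathcal O(-3))^*$ and $\mathrm{Ext}^2(A,B)\cong\mathrm{Hom}(B,A(-3))^*$, valid for coherent sheaves. A sheaf is \emph{generically globally generated} if its global sections generate it on a nonempty open set.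

\begin{lemma}\label{lem:ggg}
Let $E$ be a bundle of rank $r$ with $H^1(E\otimes\mathcal I_Z)=0$. Then $E$ is generically globally generated. Consequently:
\begin{enumerate}
\item[\textup{(a)}] $\mathrm{Hom}(E,\mathcal O(k))=0$ for $k<0$, so $H^2(E(-j))=0$ for $j\le2$;
\item[\textup{(b)}] $c_1(E)\ge0$;
\item[\textup{(c)}] for a general line $L$, $E|_L\cong\bigoplus\mathcal O_L(e_i)$ with all $e_i\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The map $H^0(E)\to H^0(E|_Z)$ is onto. As $Z\neq\emptyset$, we may compose with $E|_Z\to E|_p$ for a point $p\in Z$; so $E$ is generated by sections at $p$, hence near $p$.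

(a) Choose $r$ sections that are independent at $p$. They give $\mathcal O^r\to E$, an isomorphism near $p$. A map $E\to\mathcal O(k)$ with $k<0$ vanishes after composition with $\mathcal O^r\to E$, so it vanishes generically, hence it is $0$. The second claim is Serre duality: $H^2(E(-j))=\mathrm{Hom}(E,\mathcal O(j-3))^*$. (b) The determinant of $\mathcal O^r\to E$ is a nonzero section of $\mathcal O(c_1(E))$. (c) Take $L$ not contained in the closed set where $E$ is not globally generated. Then $E|_L$ is generically globally generated, so each summand $\mathcal O_L(e_i)$ has a nonzero section.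
\end{proof}

For a line $L$ let $\ell$ be the length of $Z\cap L$, and let $Z'$ be the (possibly empty) residual scheme, of length $n-\ell$, whose ideal consists of the functions whose product with the equation of $L$ lies in $\mathcal I_Z$. Then
\begin{equation}\label{eq:residual}
0\to\mathcal I_{Z'}(-1)\to\mathcal I_Z\to\mathcal O_L(-\ell)\to0
\end{equation}
is exact.

\begin{lemma}\label{lem:line}
If a line $L$ meets $Z$ in length $\ell$, every bundle with interpolation for $Z$ has slope at least $\ell-1$.
\end{lemma}

\begin{proof}
Tensor \eqref{eq:residual} with such a bundle $E$. Since $E(-1)/(E\otimes\mathcal I_{Z'}(-1))$ has finite length, $H^2(E\otimes\mathcal I_{Z'}(-1))=H^2(E(-1))$, and this is $0$ by Lemma~\ref{lem:ggg}(a). As $H^1(E\otimes\mathcal I_Z)=0$, we get $H^1(E|_L(-\ell))=0$. So every summand of $E|_L$ has degree at least $\ell-1$, and $\mu(E)$ is the average of these degrees.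
\end{proof}

\subsection*{Four points by hand}

Let $Z=\{p_1,\dots,p_4\}$ consist of four distinct points, not all on a line. Represent them by vectors $p_i\in U$. They span $U$, so there is one linear relation $\sum\lambda_ip_i=0$ up to scale. Here $\lambda_i=0$ exactly when the other three points are collinear. So either (a) no three points are collinear and all $\lambda_i\ne0$, or (b) after renumbering $p_1,p_2,p_3$ lie on a line $L$, $p_4\notin L$, and $\lambda_4$ is the only zero coefficient.

\smallskip
\emph{A lower bound.} Since $h^0(\mathcal O(2))=6>4$, some conic $q$ contains $Z$. If $E$ has interpolation for $Z$ and slope $\nu$, multiplication by $q$ embeds $E(-2)$ in $E\otimes\mathcal I_Z$, so $H^0(E(-2))=0$. Also $H^2(E(-2))=0$ by Lemma~\ref{lem:ggg}(a), so $\chi(E(-2))\le0$. Now $\chi(E)=4r$, and Riemann--Roch gives $\chi(E(-2))=r(4-2\nu-1)$. Hence $\nu\ge\frac32$.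

\smallskip
\emph{Case (a).} By the Euler sequence $0\to\mathcal O\to U\otimes\mathcal O(1)\to T\to0$, the tangent bundle $T$ has $H^1(T)=H^2(T)=0$ and $H^0(T)=\mathrm{End}(U)/\mathbb C$. The section given by $A\in\mathrm{End}(U)$ vanishes at $p$ if and only if $p$ is an eigenvector of $A$. Suppose $Ap_i=a_ip_i$ for all $i$. Applying $A$ to the relation gives $\sum\lambda_ia_ip_i=0$, so all $a_i$ are equal and $A$ is a scalar. Hence $H^0(T)\to H^0(T|_Z)$ is injective, and both sides have dimension $8$. So $T$ has interpolation for $Z$, and $\mu_{\min}^\perp(\mathcal I_Z)=\frac32$ is attained.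

\smallskip
\emph{Case (b).} Now $T$ fails: let $A$ act as $1$ on the plane of $L$ and as $-2$ on $p_4$. Lemma~\ref{lem:line} with $\ell=3$ says more: every interpolating slope is at least $2$. On the other hand, the proof of the upper bound in Theorem~\ref{thm:more}(4) shows that $\mu_0\le n-2$ whenever $Z$ is not contained in a line (Section~\ref{sec:more}). So $\mu_0=2$.

\smallskip
\emph{The same computation as linear algebra.} The sheaves $\mathcal I_Z$ and $\mathcal I_Z(1)$ have only $H^1$, namely
\[
M_1=H^1(\mathcal I_Z)=\mathbb C^4/\mathbb C(1,1,1,1),\qquad M_3=H^1(\mathcal I_Z(1))=\mathbb C^4/\{(w(p_i))_i:w\in U^*\}\cong\mathbb C ,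
\]
the last isomorphism being $c\mapsto\sum\lambda_ic_i$. A linear form $w$ acts as $M_1\to M_3$, $c\mapsto\sum\lambda_ic_iw(p_i)$. The three linear forms of a basis together give
\[
\Phi:\ M_1\to M_3\otimes U= U,\qquad c\mapsto\sum_i\lambda_ic_ip_i ,
\]
and $\Phi=H^1(\mathcal I_Z(1)\otimes\varphi)$ for the tautological map $\varphi:\mathcal O(-1)\to U\otimes\mathcal O$, whose cokernel is $T(-1)$. The sequence $0\to\mathcal I_Z\to U\otimes\mathcal I_Z(1)\to T\otimes\mathcal I_Z\to0$ now shows that \emph{$T$ has interpolation for $Z$ if and only if $\Phi$ is an isomorphism}. Both sides have dimension $3$. The vector $c$ lies in the kernel exactly when $(\lambda_ic_i)$ is proportional to $(\lambda_i)$. In case (a) this forces $c=0$ in $M_1$. In case (b) the class of $(0,0,0,1)$ spans the kernel. Together with $0\subset M_3$ this line is a subobject of the data ($M_1$, $M_3$, three maps), with too much in $M_1$ and too little in $M_3$.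

This is the pattern of the general proof: the bundle is the cokernel of a matrix $\varphi$; interpolation says that $H^1(\mathcal I_Z(m)\otimes\varphi)$ is invertible; and the obstruction to inverting it is a subobject with the wrong dimensions. To see the threshold $2$ in case (b), and not merely the failure of $\frac32$, one needs a middle space $M_2$; see Example~\ref{ex:four}.

\section{Tools}\label{sec:tools}

\subsection{Sheaves}

Torsion-free sheaves are understood to be nonzero when we speak of their slope. For a torsion-free sheaf $E$ of rank $r$, Riemann--Roch reads $\chi(E)=r+\frac32c_1+\mathrm{ch}_2$. Hence $\chi(E(-j))=\chi(E)-jc_1+r\,\frac{j(j-3)}2$. For $j\in\mathbb Z$ and $\nu\in\mathbb R$ put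
\[
\chi_j(\nu)=n-j\nu+\frac{j(j-3)}2 ,\qquad\text{so}\qquad \chi_j(\nu)-\chi_{j+1}(\nu)=\nu-j+1 .
\]
It is convenient to admit sheaves that are not locally free everywhere.

\begin{definition}
A torsion-free sheaf $E$ of positive rank \emph{interpolates} if it is locally free at the points of $Z$ and $H^i(E\otimes\mathcal I_Z)=0$ for all $i$.
\end{definition}

If $E$ interpolates and has rank $r$ and slope $\nu$, then $E\otimes\mathcal I_Z\subset E$ with quotient $E|_Z$ of length $rn$. So $\chi(E)=rn$, and
\begin{equation}\label{eq:RR}
\chi(E(-j))=r\,\chi_j(\nu)\qquad(j\in\mathbb Z).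
\end{equation}

A torsion-free sheaf $E$ is \emph{$\mu$-semistable} if $\mu(E')\le\mu(E)$ for all nonzero subsheaves $E'$. There is no nonzero map from a $\mu$-semistable sheaf to a $\mu$-semistable sheaf of smaller slope. In particular, if $E$ is $\mu$-semistable of slope $\nu$, then $H^0(E(-j))=0$ for $j>\nu$ and
\begin{equation}\label{eq:H2}
H^2(E(-j))=\mathrm{Hom}(E,\mathcal O(j-3))^*=0\qquad\text{for } j-3<\nu .
\end{equation}
Every torsion-free sheaf has a Harder--Narasimhan filtration with torsion-free $\mu$-semistable quotients of decreasing slopes. Bogomolov's inequality says that a $\mu$-semistable sheaf satisfies $\mathrm{ch}_2\le c_1^2/2r$. Finally, $\mu$-semistability is an open condition in flat families.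

An \emph{elementary modification} of a torsion-free sheaf $E$ at a point $p$ where it is locally free is the kernel $E_1$ of a surjection $E\to E|_p\to\mathbb C_p$. It has the same rank and $c_1$ as $E$, its $\mathrm{ch}_2$ is smaller by $1$, and $E_1^{**}=E^{**}$. It is $\mu$-semistable if $E$ is, because it has the same slope and its subsheaves are subsheaves of $E$.

\begin{lemma}\label{lem:mod}
Let $0\to A_1\to A\to\mathbb C_p\to0$ be an exact sequence of coherent sheaves. If some section of $A$ has nonzero image in $\mathbb C_p$, then $h^0(A_1)=h^0(A)-1$ and $h^i(A_1)=h^i(A)$ for $i=1,2$. If $h^0(A)=0$, then $h^0(A_1)=0$.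
\end{lemma}

\begin{proof}
This is the long exact cohomology sequence: in the first case $H^0(A)\to\mathbb C$ is onto.
\end{proof}

A torsion-free sheaf $E$ is \emph{prioritary} if $\mathrm{Ext}^2(E,E(-1))=0$; by Serre duality this means $\mathrm{Hom}(E,E(-2))=0$. So $\mu$-semistable sheaves are prioritary. We use the following theorem of Hirschowitz and Laszlo \cite{HL}: \emph{for $r\ge2$ the stack of prioritary sheaves on $\mathbb P^2$ with fixed $(r,c_1,c_2)$ is irreducible if nonempty.} Thus, if finitely many open properties each hold for some prioritary sheaf with these invariants, one prioritary sheaf has all of them.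

\subsection{General maps of bundles}

\begin{lemma}\label{lem:general}
Let $A,B$ be bundles on a projective variety $X$ of dimension $x$, with $\mathcal Hom(A,B)$ globally generated and $\mathrm{rk}\,B-\mathrm{rk}\,A\ge x$. Then a general $\varphi\in W=\mathrm{Hom}(A,B)$ is injective on all fibers.
\end{lemma}

\begin{proof}
We may assume $A\ne0$. For $p\in X$ and $0\ne a\in A_p$ the map $W\to B_p$, $\varphi\mapsto\varphi(a)$, is onto, because $W\to\mathrm{Hom}(A_p,B_p)$ is onto. So the closed set $\{(p,[a],\varphi):\varphi(a)=0\}\subset\mathbb P(A)\times W$, where $\mathbb P(A)$ is the bundle of lines in the fibers of $A$, has dimension $x+\mathrm{rk}\,A-1+\dim W-\mathrm{rk}\,B<\dim W$. As $\mathbb P(A)$ is projective, its image in $W$ is closed, and it is not all of $W$.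
\end{proof}

\subsection{Quiver representations and determinants}

Let $Q$ be a quiver without oriented cycles. A representation $M$ assigns a finite-dimensional vector space $M_i$ to each vertex and a linear map to each arrow; its dimension vector is $\dim M=(\dim M_i)_i$, called \emph{sincere} if all entries are positive. A subrepresentation is a family of subspaces $M_i'\subset M_i$ preserved by the arrows. Let $P(i)$ be the projective representation with $\mathrm{Hom}(P(i),M)=M_i$ for all $M$. Then $\mathrm{Hom}(P(j),P(i))=P(i)_j$ is spanned by the paths from $i$ to $j$, and for $\psi:P(j)\to P(i)$ the induced map $\mathrm{Hom}(\psi,M):M_i\to M_j$ is the corresponding combination of paths, evaluated in $M$.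

The group $\prod_i GL(d_i)$ acts on representations of dimension vector $d$ by changing bases. A polynomial $f$ on the representation space is a semi-invariant of weight $\tau\in\mathbb Z^{Q_0}$ if $f(g\cdot x)=\prod_i\det(g_i)^{\tau_i}f(x)$. We use two published results.

\begin{itemize}
\item (King \cite[Prop.~3.1]{King}.) Let $\dim M=d$, $\theta\in\mathbb Z^{Q_0}$, $\theta\cdot d=0$, and $\theta\cdot\dim M'\ge0$ for all subrepresentations $M'\subset M$. Then for some $k\ge1$ there is a semi-invariant $f$ of weight $k\theta$ with $f(M)\ne0$.
\item (Derksen--Weyman \cite[Thm.~1]{DW}, Schofield--Van den Bergh \cite{SV}.) The ring of semi-invariants in dimension $d$ is spanned by the functions $c_\psi(M)=\det\mathrm{Hom}(\psi,M)$, where $\psi:P^1\to P^0$ is a map of projectives with $\dim\mathrm{Hom}(P^0,M)=\dim\mathrm{Hom}(P^1,M)$.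
\end{itemize}

To see what they give together, suppose $\psi:\bigoplus P(i)^{b_i}\to\bigoplus P(i)^{a_i}$ is such that $\mathrm{Hom}(\psi,M):\bigoplus M_i^{a_i}\to\bigoplus M_i^{b_i}$ is an isomorphism. For any $M'\subset M$ it restricts to an injection $\bigoplus M_i'^{\,a_i}\to\bigoplus M_i'^{\,b_i}$, so $\sum(a_i-b_i)\dim M_i'\le0$. The next lemma is the converse.

\begin{lemma}\label{lem:KDW}
Let $d=\dim M$ be sincere, $\sigma\in\mathbb Z^{Q_0}$, $\sigma\cdot d=0$, and $\sigma\cdot\dim M'\le0$ for all $M'\subset M$. Then there are $k\ge1$ and a map $\psi:\bigoplus P(i)^{b_i}\to\bigoplus P(i)^{a_i}$ with $a_i-b_i=k\sigma_i$ such that $\mathrm{Hom}(\psi,M)$ is an isomorphism.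
\end{lemma}

\begin{proof}
King's result for $\theta=-\sigma$ gives $k\ge1$ and a semi-invariant $f$ of weight $-k\sigma$ with $f(M)\ne0$. For any $\psi:\bigoplus P(i)^{b_i}\to\bigoplus P(i)^{a_i}$ with $\sum a_id_i=\sum b_id_i$, a base change $g$ replaces $\mathrm{Hom}(\psi,M)$ by $g_{P^1}\,\mathrm{Hom}(\psi,M)\,g_{P^0}^{-1}$, where $g_{P^0}$ and $g_{P^1}$ act on $\bigoplus M_i^{a_i}$ and $\bigoplus M_i^{b_i}$. So $c_\psi$ has weight $(b_i-a_i)_i$. Since $d$ is sincere, different weights are different characters of $\prod GL(d_i)$. Hence $f$ is a combination of those $c_\psi$ with $b_i-a_i=-k\sigma_i$, and one of these does not vanish at $M$.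
\end{proof}

\section{The representations attached to $Z$}\label{sec:monad}

\subsection{Beilinson's complex}

Call $m\ge0$ \emph{admissible} if $H^0(\mathcal I_Z(m))=0$. Then $H^0(\mathcal O(m))$ injects into $H^0(\mathcal O_Z(m))$, so $\binom{m+2}2\le n$ and there are finitely many admissible $m$; and $m=0$ is admissible because $Z\ne\emptyset$. Fix an admissible $m$ and put $F=\mathcal I_Z(m)$.

By the Euler sequence
\begin{equation}\label{eq:Euler}
0\to\Omega^1(1)\to U^*\otimes\mathcal O\to\mathcal O(1)\to0 ,
\end{equation}
the fiber of $\Omega^1(1)$ at $p$ is the annihilator $p^\perp\subset U^*$. Hence $\Omega^q(q)=\Lambda^q(\Omega^1(1))\subset\Lambda^qU^*\otimes\mathcal O$, and $\Omega^2(2)\cong\mathcal O(-1)$. Contraction with $e\in U$ gives maps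
\[
\iota_e:\Omega^2(2)\to\Omega^1(1),\qquad \iota_e:\Omega^1(1)\to\mathcal O ,\qquad \iota_e\iota_{e'}=-\iota_{e'}\iota_e .
\]

\begin{lemma}\label{lem:H1only}
Each of $F(-1)=F\otimes\Omega^2(2)$, $F\otimes\Omega^1(1)$ and $F$ has cohomology only in degree $1$ (if at all).
\end{lemma}

\begin{proof}
$H^0(F)=0$ by admissibility; hence $H^0(F(-1))=0$, and by \eqref{eq:Euler} $H^0(F\otimes\Omega^1(1))\subset H^0(F)^3=0$. Twisted by a bundle, $\mathcal O$ and $\mathcal I_Z$ have the same $H^2$, since they differ by a sheaf of finite length. So $H^2(F)=H^2(\mathcal O(m))=0$, $H^2(F(-1))=H^2(\mathcal O(m-1))=0$, and $H^2(F\otimes\Omega^1(1))=H^2(\Omega^1(m+1))=H^0(T(-m-4))^*$. This last space is $0$ because $H^0(T(-2))=0$, by the sequence $0\to\mathcal O(-2)\to\mathcal O(-1)^3\to T(-2)\to0$.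
\end{proof}

Set
\[
M_1=H^1(F(-1)),\qquad M_2=H^1(F\otimes\Omega^1(1)),\qquad M_3=H^1(F),\qquad d_i=\dim M_i .
\]
Let $e_1,e_2,e_3$ be a basis of $U$ with dual basis $x_1,x_2,x_3$. The maps $H^1(F\otimes\iota_{e_i})$ make $M=M_m$ a representation of the quiver $Q$ with vertices $1,2,3$, three arrows $1\to2$ and three arrows $2\to3$.

\begin{proposition}\label{prop:monad}
$F$ is quasi-isomorphic to the complex
\[
C:\quad M_1\otimes\mathcal O(-2)\to M_2\otimes\mathcal O(-1)\to M_3\otimes\mathcal O\qquad\text{in degrees }-1,0,1 ,
\]
with differential $\sum_iH^1(F\otimes\iota_{e_i})\otimes x_i$. Moreover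
\[
d_1=n-\tfrac{m(m+1)}2>0,\qquad d_3=n-\tfrac{(m+1)(m+2)}2\ge0,\qquad d_2=d_1+d_3+1>0 .
\]
\end{proposition}

\begin{proof}
On $\mathbb P^2\times\mathbb P^2$ with projections $p_1,p_2$, the section $\sum x_i\boxtimes e_i$ of $\mathcal O(1)\boxtimes(\Omega^1(1))^*$ is, at $(p,q)$, evaluation of $q^\perp$ on $p$; it vanishes exactly on the diagonal. Beilinson's resolution of $\mathcal O_\Delta$ is its Koszul complex $K$, with terms $K^j=\mathcal O(j)\boxtimes\Omega^{-j}(-j)$ for $j=-2,-1,0$ and differential contraction with $\sum x_i\boxtimes e_i$. Since $\mathcal O_\Delta\otimes^Lp_2^*F=\Delta_*F$, we get $F\cong Rp_{1*}(K\otimes p_2^*F)$. Compute the right side by the \v{C}ech complex in the second factor. The $j$-th column of the resulting double complex computes $\mathcal O(j)\otimes H^\bullet(F\otimes\Omega^{-j}(-j))$, and by Lemma~\ref{lem:H1only} only row $1$ has cohomology. Truncating the columns, first above and then below row $1$, gives quasi-isomorphisms between the double complex and the single row $H^1(F\otimes\Omega^{-j}(-j))\otimes\mathcal O(j)$, placed in total degree $j+1$.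 This is $C$.

By Lemma~\ref{lem:H1only}, $d_1=-\chi(\mathcal I_Z(m-1))$ and $d_3=-\chi(\mathcal I_Z(m))$, which gives the stated values. Clearly $d_3\ge0$, and so $d_1=d_3+m+1>0$. Comparing ranks, $1=-d_1+d_2-d_3$.
\end{proof}

A subrepresentation $M'\subset M$ gives a subcomplex $C'\subset C$ with terms $M_i'\otimes\mathcal O(i-3)$, and a quotient complex $C''=C/C'$ with terms $(M_i/M_i')\otimes\mathcal O(i-3)$.

\subsection{The weight and the interval}

Let $E$ be an interpolating sheaf of rank $r$ and slope $\nu$, and $G=E(-m)$. By \eqref{eq:RR}, $\chi(G(-j))=r\chi_{m+j}(\nu)$. So for a subcomplex $C'$ as above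
\begin{equation}\label{eq:chiC}
\chi(G\otimes C')=-r\,\theta_\nu\cdot\dim M',\qquad \theta_\nu=\bigl(\chi_{m+2}(\nu),\,-\chi_{m+1}(\nu),\,\chi_m(\nu)\bigr).
\end{equation}
This is why we use the weight $\theta_\nu$; the definition makes sense for every real $\nu$.

\begin{lemma}\label{lem:weight}
For all $\nu$ we have
\[
\chi_m-2\chi_{m+1}+\chi_{m+2}=1,\qquad \chi_{m+1}-\chi_{m+2}=\nu-m,\qquad \theta_\nu\cdot d=0 .
\]
\end{lemma}

\begin{proof}
The first two follow from $\chi_j-\chi_{j+1}=\nu-j+1$ with $j=m,m+1$. For the third, insert $d_2=d_1+d_3+1$ and $d_3-d_1=-(m+1)$: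
\[
\theta_\nu\cdot d=d_1(\chi_{m+2}-\chi_{m+1})+d_3(\chi_m-\chi_{m+1})-\chi_{m+1}
=-(m+1)(\nu-m)+d_3-\chi_{m+1} .
\]
With $d_3=n-\frac{(m+1)(m+2)}2$ and $\chi_{m+1}=n-(m+1)\nu+\frac{(m+1)(m-2)}2$ this equals $(m+1)\bigl(m-\frac{m+2}2-\frac{m-2}2\bigr)=0$.
\end{proof}

\begin{definition}\label{def:T}
For admissible $m$ let $T_m$ be the set of all $\nu\in\mathbb Q$ with
\[
\chi_m(\nu)\ge0,\qquad\chi_{m+1}(\nu)\le0,\qquad\theta_\nu\cdot\dim M'\ge0\ \text{ for all subrepresentations } M'\subset M_m .
\]
\end{definition}

Only finitely many vectors $\dim M'$ occur, and all conditions are affine in $\nu$ with rational coefficients. So \emph{$T_m$ is the set of rational points of a closed interval of $\mathbb R$, possibly empty or unbounded, whose finite endpoints are rational.}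

\begin{example}[Four points, continued]\label{ex:four}
For $Z$ as in Section~\ref{sec:four} the admissible $m$ are $0$ and $1$. For $m=1$ we have $d=(3,5,1)$ and $\theta_\nu=(4-3\nu,\,2\nu-3,\,3-\nu)$. The condition $\chi_2\le0$ is $\nu\ge\frac32$, and $\theta_{3/2}=\frac12(-1,0,3)$. Under $\Omega^2(2)\cong\mathcal O(-1)$ and $\Lambda^2U\cong U^*$ the compositions $\iota_e\iota_{e'}$ become multiplications by linear forms, so the paths from $1$ to $3$ act on $M$ by the maps $M_1\to M_3$ of Section~\ref{sec:four}. Hence there is a subrepresentation $M'$ with $M_1'\ne0$ and $M_3'=0$ if and only if $\Phi$ is not injective. As $d_1=3$ and $d_3=1$, the condition $-\dim M_1'+3\dim M_3'\ge0$ for all $M'$ says exactly that $\Phi$ is injective.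

In case (b) let $M'$ be the subrepresentation generated by the class of $(0,0,0,1)$ in $M_1$. Since $\lambda_4=0$, we have $M_3'=0$. As $H^1(\Omega^1(2))=0$, we have $M_2=H^0(\Omega^1(2)|_Z)/H^0(\Omega^1(2))$, and $M_2'$ consists of the classes supported at $p_4$, because the contractions of a nonzero element of $\Lambda^2p_4^\perp$ fill $p_4^\perp$. A section of $\Omega^1(2)$ is a skew form on $U$ and, if nonzero, vanishes at one point only; so no nonzero section vanishes at $p_1,p_2,p_3$. Thus $M_2'$ has the dimension of the fiber of $\Omega^1(2)$ at $p_4$, and $\dim M'=(1,2,0)$. Membership $\nu\in T_1$ implies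
\[
0\le\theta_\nu\cdot\dim M'=(4-3\nu)+2(2\nu-3)=\nu-2 ,
\]
which is the threshold $2$. For $m=0$ the condition $\chi_1\le0$ reads $\nu\ge3$ and gives nothing smaller. The subrepresentation has a geometric meaning: $C'$ is the Koszul complex $\mathcal O(-2)\to\mathcal O(-1)^2$, which resolves $\mathcal I_{p_4}$; and indeed the equation of $L$ embeds $\mathcal I_{p_4}$ into $\mathcal I_Z(1)$.
\end{example}

\section{From interpolating bundles to semistable representations}\label{sec:A}

\begin{proposition}\label{prop:A}
\begin{enumerate}
\item[\textup{(i)}] If $E$ is a bundle with interpolation for $Z$, there is a $\mu$-semistable interpolating sheaf $V'$ whose slope $\nu$ satisfies $0\le\nu\le\mu(E)$ and $\nu\in T_m$ for some admissible $m$.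
\item[\textup{(ii)}] If $V$ is a $\mu$-semistable bundle with $\mu(V)\ge0$ and $H^1(V\otimes\mathcal I_Z)=H^2(V\otimes\mathcal I_Z)=0$, there is a $\mu$-semistable interpolating sheaf $V'$ of slope $\nu=\mu(V)$, and $\nu\in T_m$ for some admissible $m$.
\end{enumerate}
\end{proposition}

The obvious attempt is to tensor $C$ with $G=E(-m)$. Interpolation gives $\mathbb H^\bullet(G\otimes C)=0$. But this says nothing about subcomplexes unless $G$, $G(-1)$ and $G(-2)$ each have cohomology in a single degree, arranged so that $G\otimes C''$ cannot have hypercohomology in degree $-1$. An arbitrary $E$ need not have this property. So we first pass to a semistable sheaf of no larger slope, then to a general one, and only then choose $m$.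

\subsection*{Step 1: (ii) implies (i)}

Let $E$ be a bundle with interpolation. It is generically globally generated by Lemma~\ref{lem:ggg}. Let $E\to Q_0$ be the last Harder--Narasimhan quotient, the one of smallest slope, let $K$ be its kernel, and let $V=Q_0^{**}$. A reflexive sheaf on a smooth surface is locally free, so $V$ is a $\mu$-semistable bundle, and $\mu(V)=\mu(Q_0)\le\mu(E)$. As a quotient of $E$, the sheaf $Q_0$ is generically globally generated, so it has a nonzero section and $\mu(V)\ge0$. The Harder--Narasimhan slopes of $K$ exceed $\mu(V)\ge0$, so $H^2(K)=\mathrm{Hom}(K,\mathcal O(-3))^*=0$ (trivially if $K=0$).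

Consider $E\otimes\mathcal I_Z\to V\otimes\mathcal I_Z$. Its cokernel is $(V/Q_0)\otimes\mathcal I_Z$, of finite length. Its kernel is $N=(E\otimes\mathcal I_Z)\cap K$, and $K/N$ embeds in $E|_Z$, so $H^2(N)=H^2(K)=0$. Let $I$ be the image. From $0\to N\to E\otimes\mathcal I_Z\to I\to0$ and the vanishing of $H^1(E\otimes\mathcal I_Z)$, $H^2(E\otimes\mathcal I_Z)$ and $H^2(N)$ we get $H^1(I)=H^2(I)=0$. As $(V\otimes\mathcal I_Z)/I$ has finite length, $H^1(V\otimes\mathcal I_Z)=H^2(V\otimes\mathcal I_Z)=0$. So (ii) applies to $V$ and gives (i).

\subsection*{Step 2: removing sections}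

Let $V$ be as in (ii), $\nu=\mu(V)$. If $V\otimes\mathcal I_Z$ has a section $s\ne0$, choose a point $p\notin Z$ with $s(p)\ne0$ and a quotient $V\to V|_p\to\mathbb C_p$ that does not kill $s(p)$; let $V_1$ be the kernel. As $p\notin Z$, the sequence $0\to V_1\otimes\mathcal I_Z\to V\otimes\mathcal I_Z\to\mathbb C_p\to0$ is exact. By Lemma~\ref{lem:mod}, $h^0$ drops by $1$, while $H^1$ and $H^2$ stay $0$. Repeating at new points, where the current sheaf is still locally free, we reach a sheaf that is torsion-free, locally free along $Z$, $\mu$-semistable of slope $\nu$, and interpolates. Let $V'$ be the direct sum of two copies of it, so that $r=\mathrm{rk}\,V'\ge2$, as the irreducibility theorem requires.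

\subsection*{Step 3: a general sheaf with the same invariants}

Put $a=\lfloor\nu\rfloor\ge0$, and let $\mathcal P$ be the stack of prioritary sheaves with the invariants $(r,c_1,c_2)$ of $V'$. It contains $V'$, so it is irreducible. Consider the following conditions on $E\in\mathcal P$:
\begin{enumerate}
\item[(1)] $E$ is locally free along $Z$ and interpolates;
\item[(2)] $E$ is $\mu$-semistable;
\item[(3)] for each $j=0,\dots,a$: $h^0(E(-j))=0$ or $h^1(E(-j))=0$.
\end{enumerate}

\emph{They are open.} For (2) this is standard, and for (3) each value of $j$ gives a union of two open conditions, by semicontinuity. For (1), let $\mathcal E$ be a flat family over $T$. The set where $\mathcal E$ is not locally free is closed in $\mathbb P^2\times T$, so local freeness along the finite set $Z$ is open in $T$. Where it holds, $\mathcal E\otimes\mathcal I_Z$ is flat over $T$ and commutes with base change: away from $Z\times T$ it is $\mathcal E$, and near $Z\times T$ it is locally a sum of copies of the pullback of $\mathcal I_Z$. So semicontinuity applies.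

\emph{Each holds somewhere on $\mathcal P$.} Conditions (1) and (2) hold for $V'$. For (3) we construct a sheaf. Write $c_1(V')=ar+t$ with $0\le t<r$, and let $B=\mathcal O(a)^{r-t}\oplus\mathcal O(a+1)^t$, which has the rank and $c_1$ of $V'$. By convexity of the square and by Bogomolov's inequality for $V'$,
\[
\mathrm{ch}_2(B)=\tfrac12\bigl((r-t)a^2+t(a+1)^2\bigr)\ \ge\ \frac{c_1^2}{2r}\ \ge\ \mathrm{ch}_2(V') .
\]
The difference $\ell=\mathrm{ch}_2(B)-\mathrm{ch}_2(V')\ge0$ is a difference of second Chern classes, hence an integer. Let $B'$ be obtained from $B$ by $\ell$ successive general elementary modifications at general points. It has the invariants of $V'$. It is torsion-free, and it is prioritary, since $\mathrm{Hom}(B',B'(-2))\subset\mathrm{Hom}(B,B(-2))$ (take double duals), and the latter is $0$ because the degrees of the summands of $B$ differ by at most $1$.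

Let $0\le j\le a$. At the start $h^1(B(-j))=0$. If the current sheaf twisted by $-j$ has a nonzero section, then for a general modification this section has nonzero image in $\mathbb C_p$; and one general modification achieves this for all the finitely many such $j$ at once. By Lemma~\ref{lem:mod}, $h^1$ remains $0$ as long as $h^0$ is positive before the modification, and once $h^0=0$ it stays $0$. So $h^0(B'(-j))$ and $h^1(B'(-j))$ are never both nonzero, and $B'$ satisfies (3).

By irreducibility there is $E\in\mathcal P$ with (1), (2) and (3). It has slope $\nu$ and rank $r$. From now on $E$ denotes this sheaf.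

\subsection*{Step 4: the choice of $m$}

By interpolation $\chi(E)=nr>0$, and $H^2(E)=0$ by \eqref{eq:H2}; so $h^0(E)>0$. By semistability $h^0(E(-j))=0$ for $j>\nu$. Put
\[
m=\max\{j\ge0:h^0(E(-j))\ne0\},\qquad 0\le m\le a\le\nu .
\]

\emph{$m$ is admissible.} If $0\ne s\in H^0(E(-m))$ and $0\ne f\in H^0(\mathcal I_Z(m))$, then $s\otimes f\in H^0(E\otimes\mathcal I_Z)$ maps to $fs\in H^0(E)$, which is nonzero since $E$ is torsion-free. This contradicts interpolation. So $H^0(\mathcal I_Z(m))=0$ and $M=M_m$ is defined.

\emph{Cohomology of $G=E(-m)$.}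
\begin{itemize}
\item $G$ has only $H^0$: we have $h^0(G)\ne0$, so $h^1(G)=0$ by (3), and $H^2(G)=0$ by \eqref{eq:H2}.
\item $G(-1)$ and $G(-2)$ have only $H^1$: $H^0=0$ by the choice of $m$, and $H^2=0$ by \eqref{eq:H2}, which applies as $(m+1)-3<(m+2)-3=m-1<\nu$.
\end{itemize}
In particular $\chi_m(\nu)\ge0$ and $\chi_{m+1}(\nu)\le0$ by \eqref{eq:RR}.

\subsection*{Step 5: semistability}

Let $M'\subset M$ be a subrepresentation, with complexes $C'$ and $C''=C/C'$. The hypercohomology of $G\otimes C'$ is computed by a spectral sequence from the cohomology of its terms. These contribute copies of $H^1(G(-2))$ from degree $-1$, hence in total degree $0$; of $H^1(G(-1))$ from degree $0$, in total degree $1$; and of $H^0(G)$ from degree $1$, in total degree $1$. So $\mathbb H^i(G\otimes C')=0$ for $i\ne0,1$, and in the same way $\mathbb H^i(G\otimes C'')=0$ for $i\ne0,1$.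

Since $C$ is a bounded complex of bundles quasi-isomorphic to $F$, the complex $G\otimes C$ represents $G\otimes^LF$. All $\mathrm{Tor}_i(G,F)$ with $i>0$ vanish, because $G$ is locally free near $Z$ and $F$ is a line bundle off $Z$. Hence $\mathbb H^i(G\otimes C)=H^i(G\otimes F)=H^i(E\otimes\mathcal I_Z)=0$ for all $i$. From $0\to G\otimes C'\to G\otimes C\to G\otimes C''\to0$ we get the exact sequence
\[
0=\mathbb H^{-1}(G\otimes C'')\to\mathbb H^0(G\otimes C')\to\mathbb H^0(G\otimes C)=0 .
\]
So $G\otimes C'$ has hypercohomology only in degree $1$, and by \eqref{eq:chiC}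
\[
0\ \ge\ -\dim\mathbb H^1(G\otimes C')=\chi(G\otimes C')=-r\,\theta_\nu\cdot\dim M' .
\]
Thus $\theta_\nu\cdot\dim M'\ge0$ for all $M'\subset M$, and $\nu\in T_m$. This proves Proposition~\ref{prop:A}. \qed

\section{From semistable representations to interpolating bundles}\label{sec:B}

\begin{proposition}\label{prop:B}
$T_m\subset S(Z)$ for every admissible $m$.
\end{proposition}

Let $\nu\in T_m$. Choose an integer $N\ge2$ such that
\[
\alpha=N\chi_m(\nu)\ge0,\qquad\beta=-N\chi_{m+1}(\nu)\ge0,\qquad\delta=N\chi_{m+2}(\nu)
\]
are integers; then $N\theta_\nu=(\delta,\beta,\alpha)$. By Lemma~\ref{lem:weight},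
\begin{equation}\label{eq:class}
\alpha+2\beta+\delta=N,\qquad-\beta-\delta=N(\nu-m),\qquad\delta d_1+\beta d_2+\alpha d_3=0 .
\end{equation}
The first two equations say that the class $\alpha[\mathcal O]+\beta[\Omega^1(1)]+\delta[\mathcal O(-1)]$ has rank $N$ and slope $\nu-m$. We look for a bundle $G$ whose class is a multiple of this one, and for which $F\otimes G$ has no cohomology; then $G(m)$ is the bundle we want.

\smallskip
\emph{Case $\delta\ge0$.} All terms of the last equation in \eqref{eq:class} are nonnegative, so all vanish. As $d_1,d_2>0$, we get $\delta=\beta=0$; so $\alpha=N>0$, $d_3=0$ and $\nu=m$. Then $H^1(F)=M_3=0$, so $F=\mathcal I_Z(m)$ has no cohomology, and $\mathcal O(m)$ has interpolation for $Z$ and slope $\nu$.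

\smallskip
\emph{Case $\delta=-\gamma<0$.} We look for $G$ as the cokernel of a map from copies of $\mathcal O(-1)$ to copies of $\Omega^1(1)$ and $\mathcal O$; here $\alpha,\beta\ge0$ is needed.

\emph{An invertible matrix.} Let $\sigma=-N\theta_\nu=(\gamma,-\beta,-\alpha)$. Then $\sigma\cdot d=0$, and $\sigma\cdot\dim M'\le0$ for all $M'\subset M$ because $\nu\in T_m$. Assume first that $d_3>0$, so that $d$ is sincere. Lemma~\ref{lem:KDW} gives $k\ge1$ and a map
\[
\psi:P^1=\bigoplus P(i)^{b_i}\to P^0=\bigoplus P(i)^{a_i},\qquad a_i-b_i=k\sigma_i ,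
\]
with $\mathrm{Hom}(\psi,M)$ an isomorphism. It may contain superfluous summands. With $R=P(1)^{b_1}\oplus P(2)^{a_2}\oplus P(3)^{a_3}$ we have
\[
P^0=P(1)^{k\gamma}\oplus R,\qquad P^1=P(2)^{k\beta}\oplus P(3)^{k\alpha}\oplus R .
\]
In the vector space $\mathrm{Hom}(P^1,P^0)$, the maps inducing an isomorphism on $\mathrm{Hom}(-,M)$ form a nonempty open set, and so do the maps whose component $D:R\to R$ is invertible. Replace $\psi$ by a map in both sets, and write it in block form as
\[
\psi=\begin{pmatrix}A&B\\ C_0&D\end{pmatrix}:\ \bigl(P(2)^{k\beta}\oplus P(3)^{k\alpha}\bigr)\oplus R\longrightarrow P(1)^{k\gamma}\oplus R .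
\]
Automorphisms of $P^0$ and $P^1$ bring it to the form $\psi'\oplus\mathrm{id}_R$, where $\psi'=A-BD^{-1}C_0$ is the Schur complement, a map $P(2)^{k\beta}\oplus P(3)^{k\alpha}\to P(1)^{k\gamma}$. Therefore
\begin{equation}\label{eq:iso}
\mathrm{Hom}(\psi',M):\ M_1^{k\gamma}\longrightarrow M_2^{k\beta}\oplus M_3^{k\alpha}
\end{equation}
is an isomorphism whose entries are linear combinations of paths evaluated in $M$.

If $d_3=0$, then $M$ is a sincere representation of the full subquiver on $\{1,2\}$ with the same subrepresentations. The same argument with the weight $(\gamma,-\beta)$ gives an isomorphism $M_1^{k\gamma}\to M_2^{k\beta}$; adding zero entries into $M_3^{k\alpha}=0$ gives an isomorphism as in \eqref{eq:iso}.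

\emph{The bundle.} Arrows act on $M$ as $H^1(F\otimes\iota_e)$, and paths act as $H^1(F\otimes-)$ of compositions of such maps. So \eqref{eq:iso} is $H^1(F\otimes\varphi)$ for some
\[
\varphi:\ \mathcal O(-1)^{k\gamma}\to\Omega^1(1)^{k\beta}\oplus\mathcal O^{k\alpha} .
\]
Thus the condition ``$H^1(F\otimes\varphi)$ is an isomorphism'', which is open in $\varphi$, holds for a general $\varphi$. On the other hand $\mathcal Hom(\mathcal O(-1),\Omega^1(1))=\Omega^1(2)$ is a quotient of $\Lambda^2U^*\otimes\mathcal O$ by the Koszul complex, and $\mathcal Hom(\mathcal O(-1),\mathcal O)=\mathcal O(1)$; both are globally generated. The difference of ranks is $k(\alpha+2\beta-\gamma)=kN\ge2$. This is where $N\ge2$ is used. By Lemma~\ref{lem:general} a general $\varphi$ is injective on all fibers. Choose $\varphi$ general, and put $G=\mathrm{coker}\,\varphi$. It is a bundle of rank $kN$ and slope $\frac{-k\beta+k\gamma}{kN}=\nu-m$ by \eqref{eq:class}, and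
\[
0\to F(-1)^{k\gamma}\to(F\otimes\Omega^1(1))^{k\beta}\oplus F^{k\alpha}\to F\otimes G\to0
\]
is exact. By Lemma~\ref{lem:H1only} the first two terms have only $H^1$, on which the map is an isomorphism. So $H^i(F\otimes G)=0$ for all $i$. Since $G(m)\otimes\mathcal I_Z=G\otimes F$, the bundle $G(m)$ has interpolation for $Z$, and its slope is $\nu$. This proves Proposition~\ref{prop:B}. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Write $S=S(Z)$. By Lemma~\ref{lem:ggg}(b), $S\subset[0,\infty)$.

\smallskip
\emph{$S$ is nonempty.} For $t\gg0$ the bundle $V=\mathcal O(t)$ has $H^1(V\otimes\mathcal I_Z)=H^2(V\otimes\mathcal I_Z)=0$. By Proposition~\ref{prop:A}(ii), $t\in T_m$ for some admissible $m$, and $T_m\subset S$ by Proposition~\ref{prop:B}.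

\smallskip
\emph{$S$ has a rational minimum.} By Proposition~\ref{prop:B}, $\bigcup_mT_m\subset S$, and by Proposition~\ref{prop:A}(i) every element of $S$ is at least some element of $\bigcup_mT_m$. The union is over finitely many $m$. Each nonempty $T_m$ is the set of rational points of a closed interval with rational finite endpoints, and it is bounded below by $0$ since $T_m\subset S$; so it has a minimum. Hence $S$ has the minimum
\begin{equation}\label{eq:formula}
\mu_0=\min_m\,\min T_m\in\mathbb Q ,
\end{equation}
where $m$ runs over the admissible $m$ with $T_m\ne\emptyset$.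

\smallskip
\emph{$S$ is upward closed.} Let $E$ be a bundle of rank $r$ and slope $\mu$ with interpolation, let $p/q\in(0,1)$ with integers $p,q\ge1$, and put $s=pr<qr$. We enlarge $E^q$ along a line by a sheaf without cohomology, namely $\mathcal O_L(-1)^s$. Let $L$ be a general line, so that $L\cap Z=\emptyset$ and $E|_L\cong\bigoplus\mathcal O_L(e_i)$ with $e_i\ge0$ by Lemma~\ref{lem:ggg}(c). Then $\mathcal Hom(\mathcal O_L(-1)^s,E^q(1)|_L)$ is a sum of line bundles $\mathcal O_L(e_i+2)$, hence globally generated, and $qr-s\ge1=\dim L$. By Lemma~\ref{lem:general} there is a map $\mathcal O_L(-1)^s\to E^q(1)|_L$ injective on fibers. Let $E''\subset E^q(1)$ be the preimage of its image. It is the kernel of a surjection from a bundle on $\mathbb P^2$ to a bundle on the curve $L$, so it is locally free. The kernel of $E^q(1)\to E^q(1)|_L$ is $E^q$, so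
\[
0\to E^q\to E''\to\mathcal O_L(-1)^s\to0
\]
is exact. As $L\cap Z=\emptyset$, tensoring with $\mathcal I_Z$ keeps the sequence exact and does not change the last term, which has no cohomology. So $E''$ has interpolation, and its slope is $\mu+\frac{s}{qr}=\mu+\frac pq$. Thus $[\mu,\mu+1)\cap\mathbb Q\subset S$; starting again from $\mu+\frac12$, and so on, we get $[\mu,\infty)\cap\mathbb Q\subset S$.

\smallskip
With $\mu=\mu_0$ we conclude that $S=[\mu_0,\infty)\cap\mathbb Q$. \qed

\section{The extremal slope: proof of Theorem~\ref{thm:more}}\label{sec:more}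

\emph{Part (1)} is \eqref{eq:formula}.

\smallskip
\emph{Part (2).} By (1), $\mu_0\in T_m$ for some admissible $m$. The proof of Proposition~\ref{prop:B} for $\nu=\mu_0$ yields either $\mathcal O(m)$ or the bundle $G(m)$, with $c=k\gamma$, $b=k\beta$, $a=k\alpha$. For the semistable sheaf, apply Proposition~\ref{prop:A}(i) to a bundle of slope $\mu_0$ with interpolation: the resulting sheaf has slope $\nu\le\mu_0$ with $\nu\in T_{m'}\subset S(Z)$ for some $m'$, so $\nu=\mu_0$.

\smallskip
\emph{Part (3).} For admissible $m$ we have $\binom{m+2}2\le n$, and the vector $d$ depends only on $n$ and $m$. By (1), $\mu_0$ is the left endpoint of the interval defining some $T_m$, so it is the zero of a nonconstant function among $\chi_m$, $\chi_{m+1}$ and $\theta_\nu\cdot d'$ with $d'\in\mathbb Z^3$, $0\le d'\le d$. For fixed $n$ these are finitely many affine functions of $\nu$, so finitely many values occur. Since the minimum is attained, $\{Z:\mu_0(Z)\le c\}$ is the union, over all bundles $E$ of slope at most $c$, of the sets $\{Z:E\text{ has interpolation for }Z\}$. These are open in $\mathbb P^{2[n]}$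 by semicontinuity, the universal ideal sheaf being flat. So $\{\mu_0\le c\}$ is open for every $c$, and hence so is $\{\mu_0<c\}=\bigcup_{c'<c}\{\mu_0\le c'\}$.

\smallskip
\emph{Part (4), upper bound.} We first show, for schemes of any length $n\ge0$, that
\begin{equation}\label{eq:reg}
H^1(\mathcal I_Z(t))=0\qquad\text{for } t\ge n-1 .
\end{equation}
For $n=0$ this is $H^1(\mathcal O(t))=0$. For $n\ge1$ choose a line $L$ meeting $Z$ in length $\ell\ge1$ and twist \eqref{eq:residual} by $t$:
\[
0\to\mathcal I_{Z'}(t-1)\to\mathcal I_Z(t)\to\mathcal O_L(t-\ell)\to0 .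
\]
Here $t-\ell\ge n-1-\ell\ge-1$, so $H^1(\mathcal O_L(t-\ell))=0$. Also $t-1\ge(n-\ell)-1$, so $H^1(\mathcal I_{Z'}(t-1))=0$ by induction. This proves \eqref{eq:reg}.

Let now $n\ge1$. By \eqref{eq:reg}, and since $H^2(\mathcal I_Z(n-1))=H^2(\mathcal O(n-1))=0$, Proposition~\ref{prop:A}(ii) applies to $V=\mathcal O(n-1)$; with Proposition~\ref{prop:B} we get $\mu_0\le n-1$.

If $Z\subset L$ for a line $L$, then Lemma~\ref{lem:line} with $\ell=n$ gives $\mu_0\ge n-1$, so $\mu_0=n-1$.

If $Z$ is not contained in a line, then $n\ge3$. Choose a line $L$ containing a subscheme of $Z$ of length $2$, so $2\le\ell\le n-1$. In the sequence above with $t=n-2$ we have $n-2-\ell\ge-1$, so $H^1(\mathcal O_L(n-2-\ell))=0$; and $H^1(\mathcal I_{Z'}(n-3))=0$ by \eqref{eq:reg}, since $Z'$ has length at most $n-2$. So $H^1(\mathcal I_Z(n-2))=0$. As before, Propositions~\ref{prop:A}(ii) and~\ref{prop:B}, now for $V=\mathcal O(n-2)$, give $\mu_0\le n-2<n-1$.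

\smallskip
\emph{Part (4), lower bound.} Let $V$ be a $\mu$-semistable interpolating sheaf of slope $\mu_0$ and rank $r$, as in (2). By Riemann--Roch and Bogomolov's inequality,
\[
n=\frac{\chi(V)}r=1+\tfrac32\mu_0+\frac{\mathrm{ch}_2(V)}r\ \le\ 1+\tfrac32\mu_0+\tfrac12\mu_0^2=\frac{(\mu_0+1)(\mu_0+2)}2 .
\]
Since $\mu_0\ge0$, this is the stated bound.

Suppose equality holds. Then $\mu_0$ is a rational root of the monic integral polynomial $x^2+3x+2-2n$, hence an integer $k\ge0$, and $n=\binom{k+2}2$. By \eqref{eq:RR}, $\chi(V(-k))=r\chi_k(k)=r\bigl(n-\frac{k^2+3k}2\bigr)=r>0$, and $H^2(V(-k))=0$ by \eqref{eq:H2}. So $H^0(V(-k))\ne0$. A nonzero section of $V(-k)$ times a nonzero element of $H^0(\mathcal I_Z(k))$ would be a nonzero section of $V\otimes\mathcal I_Z$, as in Step~4 of Section~\ref{sec:A}. Hence $H^0(\mathcal I_Z(k))=0$.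

Conversely, let $n=\binom{k+2}2$ and $H^0(\mathcal I_Z(k))=0$ with $k\ge0$. Then $\chi(\mathcal I_Z(k))=0$ and $H^2(\mathcal I_Z(k))=H^2(\mathcal O(k))=0$, so $H^1(\mathcal I_Z(k))=0$ as well, and $\mathcal O(k)$ has interpolation for $Z$. Thus $\mu_0\le k=\frac{\sqrt{8n+1}-3}2$, and equality holds. \qed

\begin{thebibliography}{9}

\bibitem{CH}
I.~Coskun and J.~Huizenga,
\emph{Interpolation, Bridgeland stability and monomial schemes in the plane},
arXiv:1305.5287 (2013).

\bibitem{DW}
Derksen and Weyman,
J. AMS \textbf{13} (2000).

\bibitem{HL}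
Hirschowitz and Laszlo,
\emph{Fibr\'es g\'en\'eriques sur le plan projectif},
Math. Ann. \textbf{297} (1993).

\bibitem{King}
King,
\emph{Moduli of representations of finite dimensional algebras}
(1994).

\bibitem{SV}
Schofield and Van den Bergh,
Indag. Math. \textbf{12} (2001).

\end{thebibliography}

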